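\title{Compact K\"ahler manifolds satisfying the $h$-principle are special}

\begin{abstract}
We prove that a connected compact complex manifold $X$ of dimension $n\ge1$ satisfying the $h$-principle admits a holomorphic map $\mathbb C^n\to X$ whose differential is invertible at some point. The $h$-principle is applied once, to a Stein domain in $\mathbb C^m$ that retracts onto a copy of $X$ in $\mathbb R^m$ and contains a sequence of affine complex hyperplanes dense in an open family. We also give a full proof of the fact, essentially due to Campana, that a manifold in Fujiki's class $\mathcal C$ admitting such a map is special. Together these results prove the conjecture of Campana and Winkelmann that compact K\"ahler manifolds satisfying the $h$-principle are special.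
\end{abstract}

\section{Introduction}

\subsection{The $h$-principle}

Recall that a complex manifold is \emph{Stein} if it is holomorphically convex and its holomorphic functions separate points. The following definition is Gromov's.

\begin{definition}
A complex space $X$ \emph{satisfies the $h$-principle} if for every Stein manifold $S$ and every continuous map $f\colon S\to X$ there is a holomorphic map $F\colon S\to X$ homotopic to $f$.
\end{definition}

A Stein manifold has an abundance of holomorphic functions, so the definition tests the target: it asks whether $X$ receives holomorphic maps in every class that topology allows. Three cases show what this does and does not force.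

\begin{example}\label{ex:h}
(a) A contractible $X$ satisfies the $h$-principle, since every map to $X$ is homotopic to a constant. The unit disc is such a space, and every holomorphic map from $\mathbb C$ to it is constant. So the $h$-principle has analytic content only when $X$ has topology.

(b) A complex torus $\mathbb C^n/\Lambda$ satisfies the $h$-principle. Given $f\colon S\to\mathbb C^n/\Lambda$, choose continuous lifts $f_i\colon U_i\to\mathbb C^n$ on an open cover. The differences $f_i-f_j$ are locally constant, hence holomorphic, and $H^1(S,\mathcal O)=0$ by Cartan's Theorem B. So $f_i-f_j=F_i-F_j$ with $F_i$ holomorphic on $U_i$. The $F_i$ glue to a holomorphic map $F\colon S\to\mathbb C^n/\Lambda$, the $f_i-F_i$ glue to a continuous map $h\colon S\to\mathbb C^n$, and $F+sh$, $0\le s\le1$, is a homotopy from $F$ to $f$.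

(c) A compact Riemann surface $X$ of genus at least $2$ does not. Let $\gamma\colon S^1\to X$ be a noncontractible loop and $f(z)=\gamma(z/|z|)$ on $\mathbb C^*$. If $F\colon\mathbb C^*\to X$ is holomorphic, then $F\circ\exp$ lifts to the universal cover, the disc, and is constant by Liouville's theorem. So $F$ is constant and not homotopic to $f$.
\end{example}

\subsection{Special manifolds}

Let $X$ be a connected compact complex manifold of dimension $n$. For a line bundle $L$ on $X$, the \emph{Iitaka dimension} $\kappa(X,L)$ is $-\infty$ if $H^0(X,L^\mu)=0$ for all $\mu\ge1$; otherwise it is the largest dimension of the image of one of the meromorphic maps $[s_0:\dots:s_N]$ given by a basis of a nonzero space $H^0(X,L^\mu)$. A coherent subsheaf $L\subset\Omega^p_X$ is \emph{saturated} if $\Omega^p_X/L$ is torsion free. A saturated subsheaf of rank one is a line bundle, since $X$ is smooth.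

\begin{definition}[Campana \cite{Ca}]
A \emph{Bogomolov sheaf} on $X$ is a saturated rank-one coherent subsheaf $L\subset\Omega^p_X$, for some $p>0$, with $\kappa(X,L)=p$. A connected compact K\"ahler manifold is \emph{special} if it has no Bogomolov sheaf.
\end{definition}

On a compact K\"ahler manifold one always has $\kappa(X,L)\le p$, so $X$ is special if and only if
\begin{equation}\label{eq:special}
\kappa(X,L)<p\quad\text{for every $p>0$ and every saturated rank-one }L\subset\Omega^p_X .
\end{equation}
We use the word \emph{special} in the same way for the slightly larger class of manifolds in Theorem~\ref{thm:B}. The proof of that theorem establishes \eqref{eq:special} directly and does not use the inequality $\kappa(X,L)\le p$.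

For $p=n$ the only saturated rank-one subsheaf is the canonical bundle $K_X=\Omega^n_X$, so a manifold of general type, $\kappa(X,K_X)=n\ge1$, is not special. A curve is special exactly when its genus is at most $1$. A torus is special: sections of $L^\mu$ are sections of the trivial bundle $(\Omega^p_X)^{\otimes\mu}$, hence constant tensors, and two constant tensors that are proportional at one point are proportional; so $h^0(X,L^\mu)\le1$ and $\kappa(X,L)\le0$. For $p<n$ a Bogomolov sheaf detects a $p$-dimensional quotient of $X$ that behaves like a manifold of general type; Proposition~\ref{prop:base} makes this precise.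

\subsection{The problem and the results}

Tori satisfy the $h$-principle and are special; curves of genus at least $2$ have neither property. In Example~\ref{ex:h}(c) positivity of the cotangent bundle destroys holomorphic maps that topology asks for, and one may guess that a Bogomolov sheaf always does so. Campana and Winkelmann \cite{CW} proved that every connected complex projective manifold satisfying the $h$-principle is special, and posed the conjecture: ``Every compact K\"ahler manifold satisfying the $h$-principle should be special.'' We prove it, by passing through an intermediate property. The \emph{rank} of a holomorphic map at a point is the complex rank of its differential there.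

\begin{definition}
A complex manifold $X$ of dimension $n$ is \emph{dominable by $\mathbb C^n$} if there is a holomorphic map $g\colon\mathbb C^n\to X$ whose differential is invertible at some point.
\end{definition}

\begin{theorem}\label{thm:A}
Let $X$ be a complex manifold satisfying the $h$-principle.
\begin{itemize}
\item[(1)] If $X$ is compact and connected of dimension $n\ge1$, then $X$ is dominable by $\mathbb C^n$.
\item[(2)] More generally, for arbitrary $X$: if $H_k(X;\mathbb Q)\ne0$ for some $k\ge1$, then there is a holomorphic map $\mathbb C^d\to X$ of rank $d$ at some point, where $d=\lceil k/2\rceil$.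
\end{itemize}
\end{theorem}

A \emph{modification} is a proper surjective holomorphic map $\pi\colon X'\to X$ that is biholomorphic over the complement of a nowhere dense analytic set $P_0\subset X$ with nowhere dense preimage. If $X$ is a connected manifold, then $X'$ is connected, since it contains a dense copy of $X\setminus P_0$. A compact complex manifold $X$ is in \emph{Fujiki's class $\mathcal C$} if there is a modification $\chi\colon X_K\to X$ with $X_K$ a compact K\"ahler manifold; if $X$ is K\"ahler, take $X_K=X$.

\begin{theorem}\label{thm:B}
Let $X$ be a connected compact complex manifold of dimension $n\ge1$ in class $\mathcal C$. If $X$ is dominable by $\mathbb C^n$, then $X$ is special.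
\end{theorem}

Theorem~\ref{thm:B} is essentially due to Campana \cite{Ca}; we give a full proof.

\begin{corollary}\label{cor:main}
Every connected compact K\"ahler manifold, and more generally every connected compact manifold of class $\mathcal C$, satisfying the $h$-principle is special.
\end{corollary}

\begin{proof}
A point is special, since $\Omega^p=0$ for $p>0$. If $n=\dim X\ge1$, then $X$ is dominable by $\mathbb C^n$ by Theorem~\ref{thm:A}(1), hence special by Theorem~\ref{thm:B}.
\end{proof}

Nothing is claimed here about the converse, that is, whether special or dominable manifolds satisfy the $h$-principle.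

Example~\ref{ex:h}(c) contains the plan for Theorem~\ref{thm:A}. The source $\mathbb C^*$ does two jobs: it retracts onto a circle, so the homotopy class keeps $F$ from being constant, and it receives the map $\exp$ from $\mathbb C$. Section~\ref{sec:domain} constructs a Stein source that does both jobs for any closed manifold in place of the circle, and Section~\ref{sec:A} deduces Theorem~\ref{thm:A}. Sections~\ref{sec:schwarz}--\ref{sec:cone} prove Theorem~\ref{thm:B}: a Bogomolov sheaf and a dominating map together produce a solution on $\mathbb C^p$ of a differential inequality that has none.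

\section{Stein domains containing many hyperplanes}\label{sec:domain}

\begin{proposition}\label{prop:domain}
Let $N$ be a closed connected smooth manifold of dimension at least $1$. For every sufficiently large $m$ there are a connected Stein domain $S\subset\mathbb C^m$, a smooth embedding $N\subset S$ and a continuous retraction $r\colon S\to N$ with the following property. For every holomorphic map $F\colon S\to X$ to a complex manifold whose maximal rank $d$ is less than $m$, there is an affine complex hyperplane $H\subset S$ such that $F|_H$ has rank $d$ at some point. In particular there is a holomorphic map $\mathbb C^d\to X$ of rank $d$ at some point.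
\end{proposition}

The two requirements on $S$ pull in opposite directions. A thin tube around $N\subset\mathbb R^m\subset\mathbb C^m$ retracts onto $N$, but it is bounded and contains no complex line. The space $\mathbb C^m$ contains every hyperplane, but it does not retract onto $N$: a retract of a contractible space is contractible, and $H_{\dim N}(N;\mathbb Z/2)\ne0$. The way out is that $S$ need not be homotopy equivalent to $N$. We may attach anything to the tube, provided that it is attached over a small cube in $N$.

\subsection{Plurisubharmonic functions}

We abbreviate plurisubharmonic to psh; psh functions are upper semicontinuous with values in $[-\infty,\infty)$. We use the following textbook facts. A $C^2$ function $\rho$ is psh if and only if its complex Hessian $(\rho_{j\bar k})=(\partial^2\rho/\partial z_j\partial\bar z_k)$ is positive semidefinite. If $h\not\equiv0$ is holomorphic, then $\log|h|$ is psh. Finite sums and maxima of psh functions, and their compositions with convex increasing functions, are psh. On a connected open set a decreasing limit of psh functions is psh or identically $-\infty$. A psh function $\psi$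 on $\mathbb C^m$ is the decreasing limit of smooth psh functions $\psi_k$, obtained by convolution with radial bump functions. An open subset of $\mathbb C^m$ is \emph{pseudoconvex} if it has a continuous psh exhaustion function; increasing unions of pseudoconvex open sets are pseudoconvex; and pseudoconvex open sets are Stein by Oka's theorem.

\begin{lemma}\label{lem:sublevel}
If $\psi$ is psh on $\mathbb C^m$ and $s\in\mathbb R$, then $\{\psi<s\}$ is open, and each of its components is Stein.
\end{lemma}

\begin{proof}
The set is open by upper semicontinuity, and it is the increasing union of the sets $\{\psi_k<s\}$. On $\{\psi_k<s\}$ the function $\max\big(|z|^2,(s-\psi_k)^{-1}\big)$ is a continuous exhaustion, and it is psh because $\tau\mapsto(s-\tau)^{-1}$ is convex and increasing on $(-\infty,s)$. So $\{\psi<s\}$ is pseudoconvex, hence Stein, and a component of a Stein manifold is Stein.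
\end{proof}

Write $z=x+iy$ with $x,y\in\mathbb R^m$. For a smooth function $\theta$ on $\mathbb R^m$ with real Hessian $(\theta_{jk})$ and a constant $C$, the formula $\partial/\partial z_j=\frac12(\partial/\partial x_j-i\,\partial/\partial y_j)$ gives
\begin{equation}\label{eq:levi}
\rho(z)=\theta(x)+C|y|^2\quad\Longrightarrow\quad\rho_{j\bar k}=\tfrac14(\theta_{jk}+2C\delta_{jk}).
\end{equation}

\subsection{The circle and one line}

Let $N$ be the unit circle in $\mathbb R^2\subset\mathbb C^2$, let $e_1=(1,0)$, and let $H=\{z_1=1\}$ be the complexified tangent line at $e_1$. Put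
\[
\rho=(|x|^2-1)^2+2|y|^2,\qquad\psi=\rho+\tfrac14\log|z_1-1| .
\]
The Hessian of $(|x|^2-1)^2$ is $4(|x|^2-1)\delta_{jk}+8x_jx_k\ge-4\delta_{jk}$, so $\rho$ is psh by \eqref{eq:levi}, and so is $\psi$. On $N=\{\rho=0\}$ we have $\psi\le\frac14\log2<\frac14$, and $\psi=-\infty$ on $H$. Let $S$ be the component of $\{\psi<\frac14\}$ containing the connected set $N\cup H$; it is Stein by Lemma~\ref{lem:sublevel}.

We cut $S$ along the level set $\{\rho=\frac12\}$. Where $\rho\le\frac12$ we have $x\ne0$, and we put $r(z)=x/|x|$. At a point of $S$ with $\rho=\frac12$ we have $\frac14\log|z_1-1|<-\frac14$, so $|z_1-1|<1$ and $x_1>0$. Thus $r$ maps the cut into a closed half circle, which is homeomorphic to an interval, and Tietze's theorem extends it to a map from $S\cap\{\rho\ge\frac12\}$ to the half circle. So $S$ is a Stein domain that retracts onto the circle and contains a complex line.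

One line is not enough for Proposition~\ref{prop:domain}: the map $F=z_1$ has rank $1$ and is constant on $H$. Since $S$ must be chosen before $F$, it has to contain hyperplanes in many directions. For $a\in\mathbb C^m$ and $z=(z_1,z')\in\mathbb C\times\mathbb C^{m-1}$ put
\[
\ell_a(z)=z_1-1-a_1-\sum_{j\ge2}a_jz_j,\qquad H_a=\{\ell_a=0\}.
\]

\begin{remark}\label{rem:hartogs}
A Stein domain $S\subset\mathbb C^m$, $m\ge2$, that contains $H_a$ for all $|a|<\varepsilon$ equals $\mathbb C^m$. Indeed, if $|z_1-1|<\varepsilon\sqrt{1+|z'|^2}$, then $z\in H_a$ for $a=\frac{z_1-1}{1+|z'|^2}(1,\bar z_2,\dots,\bar z_m)$, and $|a|<\varepsilon$; so $z\in S$. For $h\in\mathcal O(S)$ and $R\ge1$, the Cauchy integral of $h$ in the variable $z_2$ over the circle of radius $R$ is therefore holomorphic on $\{|z_1-1|<\varepsilon R,\ |z_2|<R\}$, and it equals $h$ where $|z_1-1|<\varepsilon$. As $R\to\infty$ these functions glue to an entire function. A Stein domain is a domain of holomorphy, so $S=\mathbb C^m$.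
\end{remark}

So an open family of hyperplanes is too much. A countable dense family is possible, because a countable union of hyperplanes lies in the $-\infty$ set of a psh function, and it suffices, because having rank at least $d$ is an open condition.

\subsection{Proof of Proposition~\ref{prop:domain}}

\emph{The tube.} By Whitney's theorem $N$ embeds in $\mathbb R^m$ for all large $m$; necessarily $m\ge2$. After scaling, $\max_N|x|=1$, and after a rotation the maximum is attained at $e_1=(1,0,\dots,0)$. Then $N$ lies in the closed unit ball, so $z_1-1$ vanishes on $N$ only at $e_1$. Let $\pi_0\colon O\to N$ be the nearest-point retraction of a tubular neighborhood $O\subset\mathbb R^m$, so thin that $|x-\pi_0(x)|<1$ on $O$. Let $\lambda\colon\mathbb R^m\to[0,1]$ be smooth, with compact support $K_0\subset O$, and equal to $1$ near $N$. Then $\theta=\lambda\,|x-\pi_0(x)|^2+1-\lambda$ is smooth with values in $[0,1]$, vanishes exactly on $N$, and equals $1$ off $K_0$. Its second derivatives are bounded, so by \eqref{eq:levi} the function $\rho=\theta(x)+C|y|^2$ is psh on $\mathbb C^m$ for some $C>0$. For $0<t<1$ the tube $T_t=\{\rho\le t\}$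 is compact and $x\in K_0\subset O$ on it; moreover $\bigcap_tT_t=N$. Put $\pi(z)=\pi_0(x)$ where $x\in O$.

Let $Q\subset N$ be a neighborhood of $e_1$ homeomorphic to a closed cube; it replaces the half circle. Balls $B(\cdot,\cdot)$ are open balls in $\mathbb C^m$. Choose $r_0>0$ such that $B_0=B(e_1,r_0)$ does not contain $N$, and such that $z\in B_0$ implies $x\in O$ and $\pi(z)\in Q$. Choose $c\in(0,\frac12)$ with $|z_1-1|>2c$ on the compact set $N\setminus B_0$. The closed set $\{|z|\ge2\}\cup(\{|z_1-1|\le2c\}\setminus B_0)$ misses $N$, and the compact sets $T_t$ decrease to $N$. So for some $t\in(0,1)$, fixed from now on, $T_t\subset\{|z|<2\}$ and $|z_1-1|>2c$ on $T_t\setminus B_0$.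

\begin{figure}[h]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!25,even odd rule] (0,0) circle (1.12) (0,0) circle (0.88);
\draw[thick] (0,0) circle (1);
\draw[dashed] (1,0) circle (0.75);
\draw (1,-1.6)--(1,1.6);
\draw (0.874,-1.6)--(1.066,1.6);
\draw (1.126,-1.6)--(0.934,1.6);
\fill (1,0) circle (0.03);
\node at (1.3,0) {$e_1$};
\node at (-0.68,0) {$N$};
\node at (-1.0,0.95) {$T_t$};
\node at (1.95,0.35) {$B_0$};
\node at (1.35,1.45) {$H_i$};
\end{tikzpicture}
\caption{Schematic real slice of the construction. The hyperplanes $H_i$ are close to $\{z_1=1\}$ and meet the tube $T_t$ around $N$ only inside the ball $B_0$ about $e_1$. The Stein domain $S$ contains $N$ and those $H_i$ that pass close to $e_1$, and it crosses the level set bounding $T_t$ only inside $B_0$.}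
\label{fig:tube}
\end{figure}

\emph{The hyperplanes.} Let $|a|<\varepsilon_0:=c/3$. Then $|\ell_a(z)|\le(1+|z|)+|a|(1+|z|)\le2(1+|z|)$ for all $z$. For $|z|\le2$ the Cauchy--Schwarz inequality gives $|\ell_a(z)-(z_1-1)|\le\sqrt5\,|a|<c$. Hence
\begin{equation}\label{eq:away}
|\ell_a|\ge c\quad\text{on }T_t\setminus B_0\qquad(|a|<\varepsilon_0);
\end{equation}
see Figure~\ref{fig:tube}. Let $(a^{(i)})_{i\ge1}$ be a sequence dense in $\{|a|<\varepsilon_0\}$, and write $\ell_i$, $H_i$ for $\ell_{a^{(i)}}$, $H_{a^{(i)}}$. Choose $\eta_i>0$ whose sum $\eta$ satisfies $\eta\log4<t/2$ and $\eta|\log c|\le t/2$, and put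
\[
\varphi=\sum_i\eta_i\log|\ell_i|,\qquad\psi=\rho+\varphi,\qquad S'=\{\psi<t/2\}.
\]
On $\{|z|<R\}$ the functions $\eta_i\big(\log|\ell_i|-\log(2+2R)\big)$ are psh and nonpositive, so $\varphi-\eta\log(2+2R)$ is a decreasing limit of psh functions. By \eqref{eq:away}, $\varphi$ is finite on the nonempty set $T_t\setminus B_0\subset\{|z|<2\}$. Hence $\varphi$ and $\psi$ are psh on $\mathbb C^m$.

The set $S'$ has three properties.
\begin{itemize}
\item[(a)] $N\subset S'$, because on $N$ we have $\rho=0$ and $|\ell_i|\le4$, so $\psi\le\eta\log4<t/2$.
\item[(b)] $H_i\subset S'$ for all $i$, because $\psi=-\infty$ on $H_i$.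
\item[(c)] $S'\cap\{\rho=t\}\subset B_0$, because at a point of $\{\rho=t\}\setminus B_0$ inequality \eqref{eq:away} gives $\varphi\ge\eta\log c\ge-t/2$, so $\psi\ge t/2$.
\end{itemize}
Let $S$ be the component of $S'$ containing $N$; it is Stein by Lemma~\ref{lem:sublevel}. Choose $\varepsilon_1\in(0,\varepsilon_0]$ with $B(e_1,\varepsilon_1)\subset S$. If $|a^{(i)}|<\varepsilon_1$, then $H_i$ contains the point $(1+a^{(i)}_1,0,\dots,0)\in B(e_1,\varepsilon_1)$, and $H_i$ is connected, so $H_i\subset S$.

\emph{The retraction.} The sets $C_0=S\cap\{\rho\le t\}$ and $C_1=S\cap\{\rho\ge t\}$ are closed in $S$ and cover it. On $C_0\subset T_t$ put $r=\pi$. By (c), $\pi$ maps $C_0\cap C_1$ into $Q$. Since $C_1$ is metrizable and $Q$ is homeomorphic to a cube, Tietze's theorem, applied to each coordinate, extends $\pi|_{C_0\cap C_1}$ to a continuous map $C_1\to Q$. Together these define a continuous map $r\colon S\to N$, and $r|_N=\mathrm{id}$ because $N\subset C_0$.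

\emph{The rank.} Let $F\colon S\to X$ have maximal rank $d<m$. The set where the rank is less than $d$ is a proper analytic subset of the connected manifold $S$, so there is a point $q=(q_1,q')$ with $|q-e_1|<\varepsilon_1/4$ at which the rank is $d$. Since $d<m$, there is $0\ne v\in\ker dF_q$. We look for a hyperplane through $q$ transverse to $v$. The affine function $a'\mapsto v_1-\sum_{j\ge2}a_jv_j$ is not identically zero, since $v\neq0$; choose $a'=(a_2,\dots,a_m)$ with $|a'|<\varepsilon_1/4$ at which it is nonzero. Put $a_1=q_1-1-\sum_{j\ge2}a_jq_j$. Then $q\in H_a$; also $|a_1|<\varepsilon_1/2$ because $|q'|<1$, so $|a|<\varepsilon_1$. The direction of $H_a$ is $V_a=\{w:w_1=\sum_{j\ge2}a_jw_j\}$, and $v\notin V_a$. So $\mathbb C^m=V_a\oplus\mathbb Cv$, and $dF_q(V_a)=dF_q(\mathbb C^m)$ has dimension $d$.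

For $\tilde a$ near $a$ let $q(\tilde a)=(1+\tilde a_1+\sum_{j\ge2}\tilde a_jq_j,\,q')\in H_{\tilde a}$, so that $q(a)=q$. The linear map $w'\mapsto dF_{q(\tilde a)}\big(\sum_{j\ge2}\tilde a_jw_j,\,w'\big)$ on $\mathbb C^{m-1}$ depends continuously on $\tilde a$ and has rank $d$ at $\tilde a=a$, hence rank at least $d$, and so equal to $d$, for $\tilde a$ near $a$. By density we can take $\tilde a=a^{(i)}$ with $|a^{(i)}|<\varepsilon_1$. Then $H_i\subset S$ and $F|_{H_i}$ has rank $d$ at $q(\tilde a)$. For the last assertion, restrict $F$ to a $d$-dimensional affine subspace of $H_i$ through this point whose direction is complementary to the kernel of $d(F|_{H_i})$. \qed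

The hypothesis $d<m$ was used once, to find $v$; it is needed, since a map on a hyperplane has rank at most $m-1$.

\section{From the $h$-principle to maps from $\mathbb C^d$}\label{sec:A}

The retraction $r$ lets us prescribe the homotopy class of a holomorphic map on $N$. A homology class then bounds its rank from below.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
In both cases we start from a closed connected oriented smooth manifold $N$ of dimension $k\ge1$ and a continuous map $f\colon N\to X$ with $f_*[N]\ne0$ in $H_k(X;\mathbb Q)$. In case (1) take $N=X$ with its complex orientation, $k=2n$ and $f=\mathrm{id}$; then $d=\lceil k/2\rceil=n$. In case (2), Thom's theorem states that a nonzero multiple of any class in $H_k(X;\mathbb Q)$ has the form $f_*[N]$ with $N$ a closed oriented smooth $k$-manifold. Since $f_*[N]$ is the sum of the classes of the components of $N$, we may replace $N$ by a component whose class is nonzero.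

Let $S$ and $r$ be given by Proposition~\ref{prop:domain}, with $m$ larger than the dimension of the component of $X$ containing $f(N)$. The $h$-principle gives a holomorphic map $F\colon S\to X$ homotopic to $f\circ r$; its image lies in that component, so its maximal rank $d'$ is less than $m$. Restricting the homotopy to $N$ shows that $F|_N$ is homotopic to $f$, so $(F|_N)_*[N]\ne0$ in $H_k(X;\mathbb Q)$, and also in $H_k(X;\mathbb R)=H_k(X;\mathbb Q)\otimes\mathbb R$. By de Rham's theorem every linear form on $H_k(X;\mathbb R)$ is integration of a closed $k$-form, so there is a closed $k$-form $\beta$ on $X$ with $\int_N(F|_N)^*\beta\ne0$. At a point where $F^*\beta\ne0$ the real rank of $dF$ is at least $k$. The real rank is twice the complex rank, so $d'\ge\lceil k/2\rceil=d$. Proposition~\ref{prop:domain} gives a holomorphic map $\mathbb C^{d'}\to X$ whose differential is injective at some point. Restrict it to a $d$-dimensional affine subspace through that point.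
\end{proof}

\begin{remark}
Part (1) needs no K\"ahler hypothesis. Compactness provides the fundamental class, and the disc in Example~\ref{ex:h}(a) shows that it cannot be dropped. The proof of (1) uses one Stein source, the domain $S$ for $N=X$, and one homotopy class, that of $r$. It suffices that some holomorphic map $F\colon S\to X$ has $F|_N$ of nonzero degree.
\end{remark}

\section{A differential inequality without entire solutions}\label{sec:schwarz}

For coordinates $z_1,\dots,z_p$ write $dz=dz_1\wedge\dots\wedge dz_p$ and $dV_z=\prod_li\,dz_l\wedge d\bar z_l$. A real $(1,1)$-form $i\sum\gamma_{jk}dz_j\wedge d\bar z_k$ is compared with others through the Hermitian matrix $(\gamma_{jk})$, and its $p$-th power is $p!\det(\gamma_{jk})\,dV_z$. For Hermitian matrices, $0\le G_1\le G_2$ implies $\det G_1\le\det G_2$.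

\begin{lemma}[Schwarz lemma]\label{lem:schwarz}
Let $\beta\not\equiv0$ be an entire function on $\mathbb C^p$, let $\Omega=\{\beta\ne0\}$ and $c_0>0$. There is no smooth psh function $\xi$ on $\Omega$, bounded above on bounded subsets of $\Omega$, with
\[
\det(\xi_{j\bar k})\ge c_0e^{\xi}\quad\text{on }\Omega .
\]
\end{lemma}

\begin{proof}
Suppose $\xi$ exists, and translate so that $0\in\Omega$. We compare $\xi$ with the explicit solution of the equation on the ball $B_R=\{|z|<R\}$. On the unit ball,
\[
\big(-\log(1-|z|^2)\big)_{j\bar k}=\frac{\delta_{jk}}{1-|z|^2}+\frac{\bar z_jz_k}{(1-|z|^2)^2}.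
\]
The eigenvalues are $(1-|z|^2)^{-1}$, with multiplicity $p-1$, and $(1-|z|^2)^{-1}+|z|^2(1-|z|^2)^{-2}=(1-|z|^2)^{-2}$. So the matrix is positive definite with determinant $(1-|z|^2)^{-(p+1)}$. After scaling, the function
\[
\Gamma_R=-(p+1)\log\Big(1-\frac{|z|^2}{R^2}\Big)+\log\frac{(p+1)^p}{c_0R^{2p}}
\]
satisfies on $B_R$
\[
\det\big((\Gamma_R)_{j\bar k}\big)=\frac{(p+1)^p}{R^{2p}}\Big(1-\frac{|z|^2}{R^2}\Big)^{-(p+1)}=c_0e^{\Gamma_R}.
\]
The supremum of $\xi-\Gamma_R$ might be approached at $\{\beta=0\}$, where $\xi$ is not defined. To prevent this let $\beta_R=\beta/\sup_{B_R}|\beta|$ and, for $\delta>0$, let $\xi_\delta=\xi+\delta\log|\beta_R|^2\le\xi$ on $B_R\cap\Omega$. Since $\log|\beta_R|^2$ is pluriharmonic on $\Omega$, the functions $\xi_\delta$ and $\xi$ have the same complex Hessian. On $B_R\cap\Omega$ each of $\xi$, $\delta\log|\beta_R|^2$, $-\Gamma_R$ is bounded above; the second tends to $-\infty$ at $\{\beta=0\}$ and the third at $\partial B_R$. So $\xi_\delta-\Gamma_R$ attains its maximum at some $z^*\in B_R\cap\Omega$, and there $0\le(\xi_{j\bar k})\le((\Gamma_R)_{j\bar k})$. Hence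
\[
c_0e^{\xi_\delta(z^*)}\le c_0e^{\xi(z^*)}\le\det\big(\xi_{j\bar k}(z^*)\big)\le\det\big((\Gamma_R)_{j\bar k}(z^*)\big)=c_0e^{\Gamma_R(z^*)},
\]
and so $\xi_\delta\le\Gamma_R$ on $B_R\cap\Omega$. Evaluate at $0$ and let $\delta\to0$: $\xi(0)\le\log\big((p+1)^p/c_0R^{2p}\big)$. The right side tends to $-\infty$ as $R\to\infty$, a contradiction.
\end{proof}

\begin{example}[The mechanism on a curve]\label{ex:curve}
Let $Y$ be a curve of genus at least $2$ and suppose $\phi\colon\mathbb C\to Y$ is holomorphic and nonconstant. Choose $M$ with $K_Y^M$ very ample and a basis $\sigma_0,\dots,\sigma_Q$ of $H^0(Y,K_Y^M)$, locally $\sigma_j=c_j\,dy^{\otimes M}$. These sections define two positive forms on $Y$, both independent of the coordinate: the area form $\Psi=(\sum|c_j|^2)^{1/M}dV_y$, and $\omega=i\partial\bar\partial\log\sum|c_j|^2$, the pullback of the Fubini--Study form under the embedding. By compactness $\Psi\le C\omega/M$. Write $\phi^*\sigma_j=h_j\,dz^{\otimes M}$ with $h_j=(c_j\circ\phi)(\phi')^M$ entire, and put $\xi=\frac1M\log\sum|h_j|^2$ on $\{h_0\ne0\}$. Then $e^\xi dV_z=\phi^*\Psi$, and $i\partial\bar\partial\xi=\phi^*\omega/M$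 because $\log|\phi'|^2$ is harmonic there. So $\xi_{z\bar z}\ge C^{-1}e^\xi$, against Lemma~\ref{lem:schwarz}.
\end{example}

For a Bogomolov sheaf $L\subset\Omega^p_X$ we shall run this argument on a $p$-dimensional base $Y$ of $X$. The sections of $L^M$ descend to $Y$, but in general with poles.

\begin{example}[Poles on the base]\label{ex:double}
Let $\Sigma$ be a curve of genus $2$ with hyperelliptic involution $\iota$, let $E$ be an elliptic curve, and let $\tau$ be translation by a point of order $2$. The involution $(\iota,\tau)$ acts freely on $\Sigma\times E$; the quotient $X$ is a compact K\"ahler surface (average a K\"ahler form), with a map $f\colon X\to\Sigma/\iota=\mathbb P^1$. The pullback of $K_\Sigma$ descends to a subbundle $L\subset\Omega^1_X$, and $H^0(X,L^\mu)$ is the space of $\iota$-invariant sections of $K_\Sigma^\mu$. Such a section is the pullback of a rational section of $K_{\mathbb P^1}^\mu$. At each of the six branch points $y=x^2$ and $y^{-l}dy^{\otimes\mu}=2^\mu x^{\mu-2l}dx^{\otimes\mu}$, so poles of order at most $\mu/2$ are allowed there, and none elsewhere. For even $\mu$ these are the sections of a line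 bundle of degree $-2\mu+3\mu=\mu$ on $\mathbb P^1$. So $\kappa(X,L)=1$ and $L$ is a Bogomolov sheaf, although $K_{\mathbb P^1}^\mu$ has no nonzero holomorphic section. The area form $\Psi$ now grows like $|y|^{-1}$ at a branch point and is not bounded by a smooth form.
\end{example}

Section~\ref{sec:base} constructs the base and shows that the pole order is at most $M(1-\alpha)$ for some $\alpha>0$. Section~\ref{sec:cone} corrects $\omega$ to a form that is singular enough to bound $\Psi$.

\section{The base of a Bogomolov sheaf}\label{sec:base}

A divisor $D=\sum_{i\in I}D_i$ on a manifold has \emph{simple normal crossings} (snc) if the $D_i$ are smooth, irreducible and distinct, and $D=\{y_1\cdots y_m=0\}$ in suitable coordinates near each point. A section of $L^\mu$ is regarded as a holomorphic section of $(\Omega^p_X)^{\otimes\mu}$; the map $L\to\Omega^p_X$ is injective on fibers off the proper analytic set where local generators of $L$ vanish as forms.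

\begin{proposition}\label{prop:base}
Let $X$ be a connected compact complex manifold in class $\mathcal C$, and let $L\subset\Omega^p_X$, $p>0$, be a saturated rank-one subsheaf with $\kappa(X,L)\ge p$. Then there are a smooth projective variety $Y$ of dimension $p$, an snc divisor $D=\sum_{i\in I}D_i$ on $Y$ (possibly zero), a very ample line bundle $A$ on $Y$ with a basis $a_0,\dots,a_Q$ of $H^0(Y,A)$, an integer $M\ge1$, a number $\alpha\in(0,1]$, a rational section $\sigma$ of $K_Y^M\otimes A^{-1}$, a proper analytic subset $P\subset X$ and a holomorphic map $f\colon X\setminus P\to Y\setminus D$ such that, with $\sigma_j=a_j\sigma$: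
\begin{itemize}
\item[(i)] $\sigma$ is holomorphic on $Y\setminus D$;
\item[(ii)] each $\sigma_j$ has pole order at most $M(1-\alpha)$ along each $D_i$;
\item[(iii)] each $f^*\sigma_j$ extends to a holomorphic section $S_j$ of $(\Omega^p_X)^{\otimes M}$ on $X$, and $S_0\not\equiv0$.
\end{itemize}
\end{proposition}

The proof occupies the rest of this section. A property holds at a \emph{general point} if it holds off a proper analytic subset. We use these standard facts: the image of an analytic set under a proper holomorphic map is analytic (Remmert); analytic subsets of projective space are algebraic (Chow); a reduced compact complex space has a resolution, that is, a modification that is a manifold (Hironaka); a surjective holomorphic map of connected manifolds has rank equal to the dimension of the target at a general point (Sard). Meromorphic functions $t_1,\dots,t_r$ on $X$ define a meromorphic map $[1:t_1:\dots:t_r]\colon X\dashrightarrow\mathbb P^r$: the closure of its graph is analytic, and a resolution of that closure is a modification of $X$ on which the map becomes holomorphic. Let $n=\dim X$, and let $\mathcal M(X)$ be the field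 of meromorphic functions.

\subsection{The sheaf is spanned by a product of exact forms}

Since $\kappa(X,L)\ge p$, for some $\mu\ge1$ the map given by a basis $s_0,\dots,s_N$ of $H^0(X,L^\mu)$ has rank at least $p$ at a general point. So $p$ of the differentials $d(s_i/s_0)$ are independent there, and after renumbering
\[
u_i=s_i/s_0\quad(1\le i\le p),\qquad du:=du_1\wedge\dots\wedge du_p\not\equiv0 .
\]
So far the functions $u_i$ depend only on $L$ as a line bundle, not on its position in $\Omega^p_X$. The link between the two is the closedness of holomorphic forms.

\begin{lemma}\label{lem:closed}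
Let $\nu_K\colon\tilde X\to X_K$ be a surjective holomorphic map of connected compact complex manifolds of the same dimension $n$, with $X_K$ K\"ahler. Then every holomorphic $p$-form $\vartheta$ on $\tilde X$ is closed.
\end{lemma}

\begin{proof}
The form $d\vartheta$ is holomorphic of degree $k=p+1$, so it vanishes if $p=n$. Let $p<n$, and let $\tilde\omega$ be the pullback of a K\"ahler form; it is closed, semipositive, and positive at a general point. By Stokes' theorem
\[
0=\int_{\tilde X}d\big(\vartheta\wedge\overline{d\vartheta}\wedge\tilde\omega^{\,n-k}\big)=\int_{\tilde X}d\vartheta\wedge\overline{d\vartheta}\wedge\tilde\omega^{\,n-k}.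
\]
At a point choose coordinates with $\tilde\omega=\sum\lambda_l\,i\,dz_l\wedge d\bar z_l$, $\lambda_l\ge0$, and write $d\vartheta=\sum_{|J|=k}\gamma_J\,dz_J$. Since $i^{k^2}dz_J\wedge d\bar z_J=\prod_{l\in J}i\,dz_l\wedge d\bar z_l$ and the terms $dz_J\wedge d\bar z_{J'}$ with $J\ne J'$ are killed by $\tilde\omega^{\,n-k}$,
\[
i^{k^2}d\vartheta\wedge\overline{d\vartheta}\wedge\tilde\omega^{\,n-k}=(n-k)!\sum_J|\gamma_J|^2\prod_{l\notin J}\lambda_l\;dV_z\ \ge\ 0 .
\]
The integral is zero, so the integrand vanishes, and $d\vartheta=0$ on the dense set where all $\lambda_l>0$.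
\end{proof}

\begin{remark}
This lemma is the only place where class $\mathcal C$ is used. On a general compact complex manifold it fails. Let $G$ be the group of unipotent upper triangular $3\times3$ complex matrices with entries $z_1,z_2$ above the diagonal and $z_3$ in the corner. The form $dz_3-z_1dz_2$ is left invariant and not closed, and it descends to the compact quotient of $G$ by the subgroup with entries in $\mathbb Z[i]$.
\end{remark}

\begin{lemma}\label{lem:b}
There is $0\ne b\in\mathcal M(X)$ with $s_0=b\,(du)^{\otimes\mu}$ and $db\wedge du=0$.
\end{lemma}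

\begin{proof}
If $\mu=1$, the $s_i$ are $p$-forms and Lemma~\ref{lem:closed} applies to their pullbacks to $X_K$. In general we extract $\mu$-th roots on a covering. Let $\chi\colon X_K\to X$ be a K\"ahler modification. In the total space of $(\chi^*L)^{\oplus(p+1)}$ let $W$ be the set of $(\lambda_0,\dots,\lambda_p)$ with $\lambda_i^\mu=\chi^*s_i$ for all $i$. It is finite over $X_K$, hence compact of dimension at most $n$. It is locally defined by $p+1$ equations in a manifold of dimension $n+p+1$, so each component has dimension at least $n$. Hence each component has dimension $n$ and maps onto $X_K$. Let $\tilde X$ be a resolution of one reduced component, with maps $\nu_K\colon\tilde X\to X_K$ and $\nu=\chi\circ\nu_K\colon\tilde X\to X$. Then $\tilde X$ is compact and connected of dimension $n$, both maps are surjective, and $\nu$ is locally biholomorphic at a general point. The coordinates $\lambda_i$ give sections $\theta_i\in H^0(\tilde X,\nu^*L)$ with $\theta_i^\mu=\nu^*s_i$; in particular $\theta_0\not\equiv0$. Let $\vartheta_i$ be the image of $\theta_i$ under $\nu^*L\to\nu^*\Omega^p_X\to\Omega^p_{\tilde X}$. This map is injective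 on fibers at a general point, so $\vartheta_0\not\equiv0$, and the $\vartheta_i$ are closed by Lemma~\ref{lem:closed}.

Put $w_i=\theta_i/\theta_0$, so that $w_i^\mu=\nu^*u_i$ and $\vartheta_i=w_i\vartheta_0$. Then $0=d\vartheta_i=dw_i\wedge\vartheta_0$ for $1\le i\le p$. Also
\[
\nu^*du=\mu^p(w_1\cdots w_p)^{\mu-1}\,dw_1\wedge\dots\wedge dw_p\not\equiv0,
\]
so the $dw_i$ are independent at a general point. Complete them to a basis of the cotangent space and expand $\vartheta_0$ in monomials: $dw_i\wedge\vartheta_0=0$ says that every monomial that occurs contains $dw_i$. So $\vartheta_0$ is a multiple of $dw_1\wedge\dots\wedge dw_p$, that is, $\vartheta_0=\tilde b\,\nu^*du$ with $\tilde b\not\equiv0$ meromorphic on $\tilde X$. Since $\vartheta_0$ and $\nu^*du$ are closed, $d\tilde b\wedge\nu^*du=0$.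

The image under $\nu$ of a proper analytic subset of $\tilde X$ is analytic of dimension less than $n$. So at a general point of $X$ the fiber of $L$ in $\Omega^p_X$ is spanned by $du$, and $s_0=b\,(du)^{\otimes\mu}$ with $b$ meromorphic, being locally a ratio of coefficients. The pullback of the tensor $s_0$ is $\vartheta_0^{\otimes\mu}=\tilde b^\mu(\nu^*du)^{\otimes\mu}$, so $\nu^*b=\tilde b^\mu$. Hence $\nu^*(db\wedge du)=\mu\tilde b^{\mu-1}d\tilde b\wedge\nu^*du=0$, and $db\wedge du=0$.
\end{proof}

\subsection{The variety $Y$ and the divisor $D$}

The relation $db\wedge du=0$ says that $b$ is locally a function of $u_1,\dots,u_p$. The theorem of Thimm--Remmert makes this algebraic: meromorphic functions $t_1,\dots,t_r$ on a connected compact complex manifold with $dt_1\wedge\dots\wedge dt_r\equiv0$ satisfy a nontrivial polynomial relation. So $b,u_1,\dots,u_p$ are algebraically dependent. The $u_i$ are algebraically independent: a relation $R(u)=0$ of minimal degree would give $\sum_i(\partial_iR)(u)\,du_i=0$ with some $(\partial_iR)(u)\ne0$, contradicting $du\not\equiv0$. Hence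
\[
K=\mathbb C(u_1,\dots,u_p,b)\subset\mathcal M(X)
\]
is a finitely generated field of transcendence degree $p$. We include $b$ in $K$ so that $s_0$ descends to a rational pluricanonical form on a model of $K$.

Let $Y'\subset\mathbb P^r$ be any smooth projective variety with function field $K$, not contained in the hyperplane at infinity. Its affine coordinates lie in $K\subset\mathcal M(X)$ and define a meromorphic map $X\dashrightarrow Y'$ that pulls each element of $K$, seen as a rational function on $Y'$, back to the same element, seen as a meromorphic function on $X$. The map is dominant: otherwise its image would be a proper algebraic subset, and a polynomial in the coordinates that vanishes on it but not on $Y'$ would be nonzero in $K$ and zero in $\mathcal M(X)$. These maps commute with birational morphisms between models of $K$.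

By Hironaka's theorem there is a smooth projective model $Y_1$ of $K$ on which $u=[1:u_1:\dots:u_p]$ is a morphism to $\mathbb P^p$. Let $\pi_1\colon X_1\to X$ be a modification, with $X_1$ smooth, on which $X\dashrightarrow Y_1$ becomes a holomorphic surjection $f_1$. Poles of descended forms can only occur where $f_1$ fails to be a submersion, so let $\Delta\subset Y_1$ be the image of the set where $f_1$ has rank less than $p$. It is analytic by Remmert's theorem, hence algebraic, and it is proper by Sard's theorem. Let $Y\to Y_1$ be a composition of blow-ups, isomorphic over $Y_1\setminus\Delta$, such that $Y$ is smooth projective and the preimage of $\Delta$ is the support of an snc divisor $D$. Let $\pi\colon\hat X\to X$ be a modification, with $\hat X$ smooth and $\pi$ biholomorphic over $X\setminus P_0$, on which $X\dashrightarrow Y$ becomes a holomorphic surjection $\hat f$. Put $P=P_0\cup\pi(\hat f^{-1}(D))$, a proper analytic subset, and $f=\hat f\circ\pi^{-1}\colon X\setminus P\to Y\setminus D$.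

\subsection{Sections that embed $Y$}

The sections $s_0,\dots,s_p$ only give the map $u\colon Y\to\mathbb P^p$, and the pullback of the Fubini--Study form by $u$ degenerates where $u$ is not immersive. Example~\ref{ex:curve} needs a positive form on $Y$, so we produce sections of a power of $L$ whose ratios embed $Y$.

Let $Z_0,\dots,Z_p$ be the coordinates on $\mathbb P^p$, let $\mathcal H=u^*\mathcal O(1)$, and fix $A$ and $a_0,\dots,a_Q$ as in the statement. The map $u$ is surjective because the $u_i$ are algebraically independent, so $h^0(Y,\mathcal H^k)\ge h^0(\mathbb P^p,\mathcal O(k))\ge k^p/p!$. The divisor $A_0$ of $a_0$ is a projective scheme of dimension $p-1$, so $h^0(A_0,\mathcal H^k|_{A_0})=O(k^{p-1})$. The exact sequence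
\[
0\to H^0(Y,\mathcal H^k\otimes A^{-1})\to H^0(Y,\mathcal H^k)\to H^0(A_0,\mathcal H^k|_{A_0})
\]
then gives $k\ge1$ and $0\ne e\in H^0(Y,\mathcal H^k\otimes A^{-1})$. Put $M=\mu k$ and $r_j=e\,a_j/(u^*Z_0)^k\in K$, and define
\[
\sigma=\frac{e\,b^k}{(u^*Z_0)^k}\,(du)^{\otimes M}\ \text{ on }Y,\qquad S_j=r_js_0^k\ \text{ on }X .
\]
Then $\sigma_j=a_j\sigma=r_jb^k(du)^{\otimes M}$ on $Y$, and $S_j=r_jb^k(du)^{\otimes M}$ on $X$ by Lemma~\ref{lem:b}. So $S_j$ is the pullback of $\sigma_j$ under $X\dashrightarrow Y$, and both are nonzero.

\emph{The $S_j$ are holomorphic sections of $L^M$.} Let $\hat u=u\circ\hat f$. The meromorphic section $\zeta=\pi^*s_0/\hat u^*Z_0$ of $\pi^*L^\mu\otimes\hat f^*\mathcal H^{-1}$ equals $\pi^*s_i/\hat u^*Z_i$ for every $i$, since $\hat u^*(Z_i/Z_0)=\pi^*u_i=\pi^*(s_i/s_0)$. The $\hat u^*Z_i$ have no common zero, so $\zeta$ is holomorphic, and so is the section $\pi^*S_j=\hat f^*(ea_j)\,\zeta^k$ of $\pi^*L^M$. In a local frame of $L^M$, $S_j$ is thus a meromorphic function with holomorphic pullback. Since $\pi$ is proper, this function is locally bounded off $P_0$, and it is holomorphic by Riemann's extension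 theorem. Together with (i), proved next, this gives (iii).

\subsection{Poles}

\emph{Proof of} (i). Identify $Y\setminus D$ with $Y_1\setminus\Delta$. Over this set $f_1$ is a surjective submersion, and $f_1^*\sigma_j=\pi_1^*S_j$ is a holomorphic section of $(\Omega^p_{X_1})^{\otimes M}$. Near a point of a given fiber choose coordinates $(y,x')$ with $f_1(y,x')=y$. If $\sigma_j=c_j(y)(dy)^{\otimes M}$, then $f_1^*\sigma_j$ is given by the same formula, so $c_j$ is holomorphic. Near each point some $a_j$ does not vanish, and $\sigma=\sigma_j/a_j$ is holomorphic.

\emph{Proof of} (ii). This is the computation of Example~\ref{ex:double}, done along a divisor of $\hat X$ that maps onto $D_i$. The divisor $\hat f^*D_i$ has finitely many components, and their images are analytic sets covering the irreducible set $D_i$. So one component $E$ satisfies $\hat f(E)=D_i$; let $k_i\ge1$ be its multiplicity in $\hat f^*D_i$. Fix $j$, and let $l\in\mathbb Z$ be the pole order of $\sigma_j$ along $D_i$. A general point $x\in E$ has the following properties: $E$ is smooth at $x$ and no other component of $\hat f^*D_i$ contains $x$; the map $\hat f|_E\colon E\to D_i$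 has rank $p-1$ at $x$ (apply Sard's theorem to a resolution of $E$); and in coordinates $y$ near $\hat f(x)$ with $D_i=\{y_1=0\}$ we have $\sigma_j=y_1^{-l}\epsilon\,(dy)^{\otimes M}$ with $\epsilon$ holomorphic and nowhere zero. Near $x$, $\hat f^*y_1$ is a unit times the $k_i$-th power of an equation of $E$; absorbing a $k_i$-th root of the unit, $\hat f^*y_1=x_1^{k_i}$. Put $x_l=y_l\circ\hat f$ for the indices $2,\dots,p$. The differential $dx_1$ vanishes on $T_xE$ and is nonzero, while $dx_2,\dots,dx_p$ are independent on $T_xE$; so $x_1,\dots,x_p$ are part of a coordinate system. Then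
\[
\pi^*S_j=\hat f^*\sigma_j=k_i^M(\epsilon\circ\hat f)\,x_1^{(k_i-1)M-k_il}\,(dx_1\wedge\dots\wedge dx_p)^{\otimes M}.
\]
The left side is holomorphic, so $k_il\le(k_i-1)M$, that is, $l\le M(1-1/k_i)$. Take $\alpha=\min_i1/k_i$, or $\alpha=1$ if $D=0$. This proves Proposition~\ref{prop:base}. \qed

\section{A cone metric and the proof of Theorem~\ref{thm:B}}\label{sec:cone}

Keep the notation of Proposition~\ref{prop:base}. In a local frame of $A$ we regard the $a_j$ as holomorphic functions, and in local coordinates $y$ we write $\sigma=c\,(dy)^{\otimes M}$ and $\sigma_j=c_j(dy)^{\otimes M}$, so that $c_j=a_jc$. As in Example~\ref{ex:curve} there are two forms,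
\[
\omega=i\partial\bar\partial\log\sum_j|a_j|^2\ \text{ on }Y,\qquad\Psi=\Big(\sum_j|c_j|^2\Big)^{1/M}dV_y\ \text{ on }Y\setminus D .
\]
The form $\omega$ is a K\"ahler form because $A$ is very ample. The form $\Psi$ is independent of the coordinates: a change of coordinates with Jacobian determinant $J$ multiplies $c_j$ by $J^{-M}$ and $dV_y$ by $|J|^2$.

By (ii), $\Psi$ may grow like $|y_1|^{2\alpha-2}$ along $D$. In one variable, $i\partial\bar\partial|y|^{2\alpha}=\alpha^2|y|^{2\alpha-2}\,i\,dy\wedge d\bar y$: the flat metric of a cone has exactly this growth, and, because $\alpha>0$, it is positive with a bounded potential. We add such potentials to that of $\omega$.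

\begin{lemma}\label{lem:cone}
There are a bounded smooth function $v$ on $Y\setminus D$ and a constant $C_1$ such that $\omega'=\frac1M\omega+i\partial\bar\partial v$ is positive and $\Psi\le C_1\,\omega'^{\,p}$ on $Y\setminus D$.
\end{lemma}

\begin{proof}
Cover $Y$ by finitely many open sets $U$, each relatively compact in a chart where $|y_l|<1$ for all $l$ and $D=\{y_1\cdots y_m=0\}$, with $0\le m\le p$ depending on the chart. The letter $C$ denotes a constant at least $1$ that is valid on all $U$ and may grow from line to line.

Let $l_0=\lfloor M(1-\alpha)\rfloor$. By (i) and (ii), the meromorphic function $c_j(y_1\cdots y_m)^{l_0}$ has no polar divisor, so it is holomorphic on the chart and bounded on $U$. Since $|y_l|<1$, we get $|c_j|\le C\prod_{l\le m}|y_l|^{-M(1-\alpha)}$ and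
\begin{equation}\label{eq:Psi}
\Psi\le C\prod_{l\le m}|y_l|^{2\alpha-2}\,dV_y\quad\text{on }U\setminus D .
\end{equation}

Let $\tau_i$ be the canonical section of $\mathcal O(D_i)$, with a smooth metric such that $|\tau_i|\le1$. If $D_i$ does not meet the chart, $|\tau_i|^{2\alpha}$ is smooth there and $i\partial\bar\partial|\tau_i|^{2\alpha}\ge-C\omega$ on $U$. Otherwise $D_i=\{y_l=0\}$ for one $l\le m$, and $G:=\log|\tau_i|^2=\log|y_l|^2-\lambda$ with $\lambda$ smooth. Off $D$ we have $\partial G=dy_l/y_l-\partial\lambda$ and $\partial\bar\partial G=-\partial\bar\partial\lambda$, so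
\[
i\partial\bar\partial|\tau_i|^{2\alpha}=i\partial\bar\partial e^{\alpha G}=e^{\alpha G}\big(\alpha^2\,i\,\partial G\wedge\bar\partial G-\alpha\,i\partial\bar\partial\lambda\big).
\]
The inequality $|s-s'|^2\ge\frac12|s|^2-|s'|^2$ for complex numbers, applied to the values of $dy_l/y_l$ and $\partial\lambda$ on a tangent vector, gives $i\,\partial G\wedge\bar\partial G\ge\frac12|y_l|^{-2}\,i\,dy_l\wedge d\bar y_l-i\,\partial\lambda\wedge\bar\partial\lambda$. Since $C^{-1}|y_l|^{2\alpha}\le e^{\alpha G}\le1$ on $U$ and the terms in $\lambda$ are bounded by a multiple of $\omega$,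
\[
i\partial\bar\partial|\tau_i|^{2\alpha}\ge C^{-1}|y_l|^{2\alpha-2}\,i\,dy_l\wedge d\bar y_l-C\omega\quad\text{on }U\setminus D .
\]
Put $v=\varepsilon\sum_{i\in I}|\tau_i|^{2\alpha}$ with $\varepsilon>0$ and $\varepsilon C|I|\le\frac1{2M}$. Then $0\le v\le\varepsilon|I|$, and the negative terms add up to at least $-\frac1{2M}\omega$. Since $\omega$ dominates a multiple of the Euclidean form on $U$,
\[
\omega'\ge C^{-1}\Big(\sum_{l\le p}i\,dy_l\wedge d\bar y_l+\sum_{l\le m}|y_l|^{2\alpha-2}\,i\,dy_l\wedge d\bar y_l\Big)\quad\text{on }U\setminus D .
\]
So $\omega'>0$, and taking determinants gives $\omega'^{\,p}\ge p!\,C^{-p}\prod_{l\le m}|y_l|^{2\alpha-2}dV_y$. Compare with \eqref{eq:Psi}.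
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $g\colon\mathbb C^n\to X$ be holomorphic with invertible differential at some point, and suppose \eqref{eq:special} fails: $\kappa(X,L)\ge p$ for some saturated rank-one $L\subset\Omega^p_X$, $p>0$. Apply Proposition~\ref{prop:base} and Lemma~\ref{lem:cone}.

\emph{A $p$-dimensional slice.} Let $P'$ be the union of $P$ and the zero set of $S_0$ as a section of the vector bundle $(\Omega^p_X)^{\otimes M}$; it is a proper analytic subset of $X$. At a point $x\notin P'$ we have $0\ne S_0(x)=c_0(f(x))\,(f^*dy)^{\otimes M}$, so $c_0(f(x))\ne0$ and $f$ has rank $p$ at $x$. The image of $g$ contains an open subset of $X$, so $g^{-1}(P')$ is a proper analytic subset of $\mathbb C^n$; so is the set where $dg$ is not invertible. Choose $q\in\mathbb C^n$ outside both. Then $f\circ g$ has rank $p$ at $q$. Let $\Lambda\cong\mathbb C^p$ be an affine subspace through $q$ whose direction is complementary to the kernel of $d(f\circ g)_q$, and put $\gamma=g|_\Lambda\colon\mathbb C^p\to X$.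

The map $f\circ\gamma$ is not defined on $\gamma^{-1}(P)$, but the $S_j$ are holomorphic on all of $X$ by (iii). So
\[
\gamma^*S_j=h_j\,(dz)^{\otimes M}\quad\text{with $h_j$ entire.}
\]
On $\mathbb C^p\setminus\gamma^{-1}(P)$ the map $\phi=f\circ\gamma$ is holomorphic with values in $Y\setminus D$, and locally
\begin{equation}\label{eq:hj}
h_j=(c_j\circ\phi)\operatorname{Jac}(\phi)^M=h\cdot(a_j\circ\phi),\qquad h=(c\circ\phi)\operatorname{Jac}(\phi)^M,
\end{equation}
where $h$ is holomorphic by (i) and independent of $j$. By the choice of $q$ and $\Lambda$, $h_0(q)\ne0$. By Cartan's Theorem A the global sections of the ideal sheaf of the analytic set $\gamma^{-1}(P)\subset\mathbb C^p$ generate its stalk at $q$, which is the whole local ring since $q\notin\gamma^{-1}(P)$. So there is an entire function $\beta_0$ vanishing on $\gamma^{-1}(P)$ with $\beta_0(q)\ne0$. Put $\beta=\beta_0h_0\not\equiv0$ and $\Omega=\{\beta\ne0\}$.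

\emph{The differential inequality.} On $\Omega$ define the smooth functions
\[
\xi_0=\frac1M\log\sum_j|h_j|^2,\qquad\xi=\xi_0+v\circ\phi .
\]
On $\Omega$ we have $h_0\ne0$, so $h$ has no zero and $\log|h|^2$ is pluriharmonic. By \eqref{eq:hj}, $M\xi_0=\log|h|^2+\phi^*\log\sum_j|a_j|^2$, so $i\partial\bar\partial\xi_0=\frac1M\phi^*\omega$ and $i\partial\bar\partial\xi=\phi^*\omega'\ge0$. Thus $\xi$ is psh. Again by \eqref{eq:hj},
\[
\phi^*\Psi=\Big(\sum_j|c_j\circ\phi|^2\Big)^{1/M}|\operatorname{Jac}(\phi)|^2\,dV_z=e^{\xi_0}dV_z .
\]
Pulling back the inequality of Lemma~\ref{lem:cone} gives $e^{\xi_0}\le C_1\,p!\det(\xi_{j\bar k})$. Since $v$ is bounded, $e^{\xi_0}\ge e^{-\sup v}e^{\xi}$, and therefore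
\[
\det(\xi_{j\bar k})\ge c_0'\,e^\xi\quad\text{on }\Omega,\qquad c_0'=\frac{e^{-\sup v}}{C_1\,p!}>0 .
\]
Finally $\xi$ is bounded above on bounded subsets of $\Omega$, because the $h_j$ are entire and $v$ is bounded. This contradicts Lemma~\ref{lem:schwarz}. Hence \eqref{eq:special} holds; in particular $X$ has no Bogomolov sheaf, and $X$ is special.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ca}
F.~Campana, \emph{Orbifolds, special varieties and classification theory}, 2004.

\bibitem{CW}
F.~Campana and J.~Winkelmann, \emph{On h-principle and specialness for complex projective manifolds}, arXiv:1210.7369 (2012).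

\end{thebibliography}
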